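# Late up-flips in majority dynamics on $\mathbb Z^2$ and the percolation threshold of the limit configuration

## 1. Chains of up-flips and pinned rows of zeros

Every site of $\mathbb Z^2$ holds an opinion in $\{0,1\}$ and carries an independent Poisson clock of rate one. When its clock rings, the site looks at five opinions, its own and those of its four nearest neighbours, and adopts the most common one. We write $\eta_t$ for the configuration at time $t$; it is right-continuous in $t$. Almost surely all ring times are distinct, and only finitely many rings influence the opinion of a given site up to a given time (Lemma 5.1 below contains the argument), so the process is well defined by its initial configuration and its clocks.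

We call a change $0\to1$ an *up-flip* and a change $1\to0$ a *down-flip*. Counting five votes, one of which is the site's own, the rule reads as follows when $x$ rings.

* (U) A $0$ at $x$ goes up if and only if $x$ has at most one $0$-neighbour.
* (D) A $1$ at $x$ goes down if and only if $x$ has at least three $0$-neighbours.

Because of (U), a zero with two zero neighbours cannot move. The first consequence is a principle that we shall use again and again.

**Lemma 1.1 (pinned rows).** Let $z_0,z_1,\dots,z_l$ be distinct sites with consecutive ones adjacent, and let $0<a<b\le\infty$. Suppose that all the $z_i$ are $0$ just before time $a$ and that the two end sites $z_0$ and $z_l$ are $0$ throughout $[a,b)$. Then all the $z_i$ are $0$ throughout $[a,b)$.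

*Proof.* If not, some interior site goes up during $[a,b)$. Finitely many sites have finitely many rings in bounded time, so there is a first such up-flip, of $z_i$ at time $v$ say. Just before $v$ all sites of the row are still $0$, in particular the two distinct neighbours $z_{i-1},z_{i+1}$ of $z_i$. This contradicts (U). $\square$

**Lemma 1.2 (frozen sets).** Let $F$ be a finite set of sites in which every site has at least two neighbours in $F$. If all of $F$ is $0$ at some time, it is $0$ at all later times. The same holds with $1$ in place of $0$.

*Proof.* The first site of $F$ to go up would have two $0$-neighbours just before, contradicting (U). For $1$: the first site to go down would have at most two $0$-neighbours, contradicting (D). $\square$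

A $2\times2$ block is frozen in this sense, and so is a circuit, that is, a closed nearest-neighbour path with distinct sites.

Now suppose that $x$ goes up at time $s>0$. We look back in time for the event that allowed it. Call $x$ *loose* at time $u$ if $\eta_u(x)=0$ and $x$ has at most one $0$-neighbour in $\eta_u$. By (U), $x$ is loose just before $s$. Let $\sigma\in[0,s)$ be the smallest time such that $x$ is loose on all of $[\sigma,s)$.

**Lemma 1.3 (parents).** (a) The time $s$ is the first ring of $x$ after $\sigma$. (b) If $\sigma>0$, then exactly one site flips at time $\sigma$; it is a neighbour $y$ of $x$, and it goes up. The site $x$ is $0$ just before $\sigma$ and at $\sigma$, and its number of $0$-neighbours drops from $2$ to exactly $1$ at time $\sigma$.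

*Proof.* (a) A ring of $x$ in $(\sigma,s)$ would find $x$ loose and turn it into a $1$, but $x$ is $0$ on $[\sigma,s)$. (b) By minimality $x$ is not loose just before $\sigma$, so a flip at time $\sigma$ made it loose. Ring times are distinct, so only one site flips. It is not a down-flip of $x$: after that, $x$ has at least three $0$-neighbours. It is not an up-flip of $x$: after that, $x$ is a $1$. It is not a down-flip of a neighbour: that increases the number of $0$-neighbours, so $x$ would have been loose before. The only flip left is an up-flip of a neighbour $y$. So $x$ does not flip at $\sigma$ and is $0$ on both sides of it. Its number of $0$-neighbours was at least $2$ before, is at most $1$ after, and dropped by one. $\square$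

In case (b) the up-flip of $y$ at time $\sigma$ is called the *parent* of the up-flip of $x$ at time $s$. Taking the parent of the parent, and so on, we get the **chain** of the up-flip: sites $x_0=x,x_1,x_2,\dots$, consecutive ones adjacent, with up-flip times $s_0=s>s_1>s_2>\cdots$, where $s_i$ is the first ring of $x_i$ after $s_{i+1}$. The chain stops at $x_k$ if $x_k$ was loose from time $0$ on, up to its up-flip. Along the chain, each site is held at $0$ until its predecessor in time lets go.

**Example 1.4.** Let $\eta_0$ be $0$ exactly on the row $\{1,\dots,N\}\times\{0\}$, with $N\ge 3$. Each site off the row has at most one $0$-neighbour, so no $1$ ever goes down and zeros only disappear. At time $0$ the end sites $(1,0)$ and $(N,0)$ are loose; the other row sites have two $0$-neighbours and are stuck. The row is eaten from its ends. If $x=(k,0)$ becomes loose because $(k-1,0)$ goes up, its chain is $(k-1,0),(k-2,0),\dots,(1,0)$.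

Now take a second process $\eta'$ with the same clocks and with two extra zeros at $(2j,1)$ and $(2j+1,1)$, where $1\le 2j$ and $2j+1<k$. In $\eta'$ every $1$ has at most two $0$-neighbours, so again no $1$ goes down. The block $\{2j,2j+1\}\times\{0,1\}$ is frozen. In $\eta'$ the site $x=(k,0)$ can no longer be reached from the left: the chain that made it go up in $\eta$ has been cut. It can still be reached from the right, later. If there is another such frozen block to the right of $x$, on columns $2i,2i+1$ with $k<2i$ and $2i+1\le N$, then the row between the two blocks is pinned at both ends and $x$ stays $0$ in $\eta'$ forever.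

This example contains the plan of Section 4: in a process with slightly more zeros, chains are cut by frozen blocks, and a site pinned on two sides can never go up. Two things must be settled first. We must know that a chain does not return to the same site, so that a long chain gives many independent chances to meet a frozen block. Section 3 does this. And we must say what a bound on late up-flips is good for. This comes next.

## 2. The thresholds $p_c(t)$ and $p_c^\infty$

Initially the opinions are i.i.d. with law $\mathrm{Ber}(p)$, $p\in[0,1]$, and $\mathbb P_p$ is the law of the process. A configuration *percolates* if it contains an infinite connected component of sites of opinion $1$. For $t\ge0$ put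
$$p_c(t)=\inf\{p\in[0,1]:\mathbb P_p[\eta_t\text{ percolates}]>0\}.$$
It is known that $t\mapsto p_c(t)$ is non-increasing, so $\lim_{t\to\infty}p_c(t)$ exists. It is also known that a.s. every site changes opinion only finitely many times (*fixation*; Theorem 2.3 will reprove it). Hence the pointwise limit $\eta_\infty=\lim_t\eta_t$ is well defined, and we put
$$p_c^\infty=\inf\{p\in[0,1]:\mathbb P_p[\eta_\infty\text{ percolates}]>0\}.$$
It is known that $\frac12\le p_c^\infty\le\lim_tp_c(t)$. The problem, taken from Gideon Amir and Rangel Baldasso, "Percolation in majority dynamics", arXiv:1902.03349 (2019), is to prove or disprove the conjecture that the second inequality is an equality. In words: if the limit configuration percolates at some parameter, does any slightly larger parameter already percolate at a finite time? The answer is yes.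

**Conventions.** $B_n=[-n,n]^2\cap\mathbb Z^2$ and $\partial B_n=B_n\setminus B_{n-1}$. Paths and circuits use nearest-neighbour steps; $*$-paths and $*$-circuits may also use diagonal steps. Let $(U_x)$ be i.i.d. uniform on $[0,1]$, independent of the clocks, and put $\eta^p_0(x)=\mathbf 1\{U_x\le p\}$. All processes $\eta^p$ use the same clocks and the same $U_x$. The update rule is monotone (more ones before the update give more ones after it), so $\eta^{p'}_s\le\eta^p_s$ for all $s\in[0,\infty]$ whenever $p'\le p$.

**Theorem 2.1.** $p_c^\infty=\lim_{t\to\infty}p_c(t)$.

**Theorem 2.2 (sprinkled domination at exponential rate).** Let $0\le p'<p\le1$ and $\lambda=(p-p')/p$. Couple $\eta=\eta^p$ and $\eta'=\eta^{p'}$ using the same clocks and the same uniform variables. Then for all $n\ge0$ and $t\ge12$,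
$$\mathbb P\big[\exists y\in B_n,\ \exists u\in[t,\infty]:\ \eta'_u(y)=1,\ \eta_t(y)=0\big]\le4(2n+t+3)^2e^{-\lambda^4t/96}.$$

**Theorem 2.3 (at most two flips).** For every $p$, a.s. every site changes opinion at most twice: at most once from $0$ to $1$ and at most once from $1$ to $0$. The number two is sharp for $0<p<1$.

**Theorem 2.4.** For every $p>p_c^\infty$ there are $t_0,C,c\in(0,\infty)$ such that for all $n\ge1$, with $\mathbb P_p$-probability at least $1-Ce^{-cn}$, some circuit in $B_{2n}\setminus B_n$ surrounding $B_n$ has opinion $1$ at all times $s\in[t_0,\infty]$.

**A first attempt, and where it stops.** Suppose that $\eta_\infty$ percolates. We shall see in Section 6 that long rectangles at some large scale $h$ are then crossed by ones of $\eta_\infty$ with high probability. A rectangle is a finite set, so $\eta_t$ agrees with $\eta_\infty$ on it with high probability once $t\ge t(h)$. Thus at time $t(h)$ rectangles of scale $h$ are crossed, and one would like to glue the crossings of many rectangles into an infinite cluster by comparison with a highly supercritical, almost independent percolation on the coarse lattice. The obstacle is independence. The opinion at time $t$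 is well approximated by data within distance $h$ when $h$ is a large multiple of $t$ (Lemma 5.1). So one needs $t(h)\ll h$, and pointwise convergence gives no bound at all on $t(h)$.

So one needs a rate, and chains suggest how to get one. For a fixed path of $k+1$ distinct sites, the time at which a chain along this path, starting from a loose site at time $0$, can reach its end is a sum of $k+1$ independent $\mathrm{Exp}(1)$ variables. There are at most $4^k$ paths, so a chain with $k$ steps reaches a given site later than time $10m$ with probability at most $4^k\,\mathbb P[\mathrm{Poi}(10m)\le k]$. For $k<m$ this is tiny (Section 4). For long chains it is useless: for $k=20m$, Markov's inequality gives $\mathbb P[\mathrm{Poi}(10m)\le20m]\ge\frac12$, so the bound is at least $4^{20m}/2$. Nothing so far prevents long chains.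

**The way past it.** We do not need to compare $\eta_t$ with $\eta_\infty$ at the same parameter. To prove $p_c(t)\le p$ for some $t$ we may use $\eta^{p'}_\infty$ with $p_c^\infty<p'<p$, and the only bad sites are those with $\eta^p_t=0$ and $\eta^{p'}_\infty=1$. The lower process has additional zeros, and conditionally on *everything* that happens in $\eta^p$ these zeros are independently placed. Given $\eta^p$, a chain is one fixed path: there is no union over paths when we ask whether it meets a frozen block of extra zeros. This matters, since a chain of $m$ steps is missed by frozen blocks with conditional probability about $(1-\lambda^4)^{m/4}$, and $4^m(1-\lambda^4)^{m/4}$ is at least $1$ unless $1-\lambda^4<4^{-4}$.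

## 3. A site that returns to its old opinion lies in a frozen block

*Proof of Theorem 2.3.*

**Step 1: going up and then down.** This step shows that such a site is frozen at $0$. Suppose $x$ goes up at time $s$ and its next flip is the down-flip at time $r>s$. We claim that at time $r$ the site $x$ lies in a $2\times2$ block of zeros.

Let $A$ be the set of neighbours of $x$ that are $0$ just before $r$. By (D), $|A|\ge3$. To each $y\in A$ we attach a time $r_y$ from which on $y$ is $0$ up to $r$.

* If $y$ is $0$ throughout $[s,r)$, put $r_y=s$. By (U) at most one neighbour of $x$ was $0$ just before $s$, and only $x$ flips at time $s$. So at most one $y\in A$ is of this first type.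
* Otherwise $y$ is $1$ at some time in $[s,r)$ and $0$ just before $r$, and it does not flip at time $s$. Let $r_y\in(s,r)$ be its last down-flip time before $r$. Then $y$ is $0$ on $[r_y,r)$. By (D), $y$ has at least three $0$-neighbours at time $r_y$. Since $x$ is $1$ on $[s,r)$, these are exactly the three neighbours of $y$ other than $x$, and all three are $0$ at time $r_y$.

Any three of the four neighbours of $x$ contain a perpendicular pair. Choose such $y,y'\in A$. Their times are distinct, since at most one of them is of the first type and ring times are distinct. Name them so that $r_y<r_{y'}$. Then $y'$ is of the second type. The site $q=y+y'-x$, the fourth corner of the square, is a neighbour of $y'$ other than $x$, so $q$ is $0$ at time $r_{y'}$. During $[r_{y'},r)$ both $y$ and $y'$ are $0$, and both are neighbours of $q$, so by (U) $q$ cannot go up. At time $r$ only $x$ flips. Hence at time $r$ the sites $x,y,q,y'$ are all $0$. This is a $2\times2$ block, which is frozen by Lemma 1.2.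

**Step 2: counting flips.** The rule is symmetric under exchange of $0$ and $1$, so a site that goes down and then up is frozen at $1$. The flips of a site alternate between up and down. So after two flips there is no third, and every site has at most one up-flip and at most one down-flip.

**Step 3: sharpness.** We exhibit two flips. In a large box of zeros let the ones be exactly $e_1,e_2,-e_1$, and let $0,e_1,-e_1,0$ ring in this order before anything else nearby rings. The origin has one $0$-neighbour, $-e_2$, and goes up. Then $e_1$ has the three $0$-neighbours $2e_1,e_1\pm e_2$ and goes down, and likewise $-e_1$. Now the origin has the three $0$-neighbours $e_1,-e_1,-e_2$ and goes down. This finite scenario has positive probability for $0<p<1$. $\square$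

## 4. Sprinkled frozen blocks cut the chains

We prove Theorem 2.2. Fix $p'<p$ and $\eta'=\eta^{p'}\le\eta=\eta^p$.

By Theorem 2.3, each $x$ has at most one up-flip in $\eta$; let $s_x\in(0,\infty]$ be its time, with $s_x=\infty$ if there is none. For $s_x<\infty$ let $\sigma_x$ be the time $\sigma$ of Section 1, and if $\sigma_x>0$ let $\pi(x)$ be the parent site, so that $s_{\pi(x)}=\sigma_x$. The chain of $x$ is $x_0=x$, $x_{i+1}=\pi(x_i)$, continued as long as $\sigma_{x_i}>0$. The times $s_{x_0}>s_{x_1}>\cdots$ strictly decrease and each site has only one up-flip, so *the sites of a chain are distinct*.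

We also need a sequence going forward in time, as in Example 1.4, where a site cut off from the left is attacked from the right. If $s_x<\infty$, let $\nu(x)$ be the unique $0$-neighbour of $x$ in $\eta$ just before $s_x$, provided that it exists and satisfies $s_x<s_{\nu(x)}<\infty$; otherwise $\nu(x)$ is undefined. The sites $x,\nu(x),\nu^2(x),\dots$ are distinct because their up-flip times increase. In the example, if $(k,0)$ is eaten from the left while $(k+1,0)$ is still $0$, then $\nu((k,0))=(k+1,0)$.

**Frozen blocks.** Tile $\mathbb Z^2$ by the blocks $2a+\{0,1\}^2$, $a\in\mathbb Z^2$, and let $K$ be the union of the tiles on which $\eta_0'\equiv0$. By Lemma 1.2, $\eta'_u=0$ on $K$ for all $u$. Let $\mathcal F$ be the $\sigma$-field generated by $\eta_0$ and all clocks. Conditionally on $\mathcal F$, the tiles belong to $K$ independently, each with probability at least $\lambda^4$. Indeed, a $0$ of $\eta_0$ is a $0$ of $\eta'_0$. For a $1$ of $\eta_0$, the variable $U_x$ is uniform on $[0,p]$ given $\mathcal F$, so the site is a $0$ of $\eta'_0$ with probability $(p-p')/p=\lambda$; and the sites are independent. All chains and $\nu$-sequences are $\mathcal F$-measurable. Since $m+1$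 distinct sites meet at least $(m+1)/4$ tiles, an $\mathcal F$-measurable set of at least $m+1$ sites satisfies
$$\mathbb P[\text{the set misses }K\mid\mathcal F]\le(1-\lambda^4)^{(m+1)/4}\le e^{-\lambda^4m/4}.\tag{4.1}$$

The next lemma says that if a chain meets $K$, then in $\eta'$ the part of the chain between $K$ and $x$ is a pinned row of zeros.

**Lemma 4.1.** Let $s_x<\infty$ and let $x_j\in K$ for some $j\ge1$ in the chain of $x$. Then for $1\le i\le j$ the sites $x_j,x_{j-1},\dots,x_{i-1}$ are all $0$ in $\eta'$ during $[s_{x_i},s_{x_{i-1}})$. If moreover $\tau\ge s_x$ is such that $x$ does not go up in $\eta'$ during $[s_x,\tau)$, then $x_j,\dots,x_0$ are $0$ in $\eta'$ on $[s_{x_1},\tau)$.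

*Proof.* Recall that $\sigma_{x_{i-1}}=s_{x_i}$. So $x_{i-1}$ is loose in $\eta$, hence $0$ in $\eta$ and in $\eta'\le\eta$, on $[s_{x_i},s_{x_{i-1}})$. By Lemma 1.3(b) it is also $0$ just before $s_{x_i}$. We argue by downward induction on $i$.

For $i=j$ the claim concerns $x_j\in K$ and $x_{j-1}$, and both are $0$ during $[s_{x_j},s_{x_{j-1}})$.

Suppose the claim holds for some $i\ge2$. Consider the row $x_j,x_{j-1},\dots,x_{i-1},x_{i-2}$, whose sites are distinct. Just before $s_{x_{i-1}}$, the sites $x_j,\dots,x_{i-1}$ are $0$ in $\eta'$ by the claim for $i$, and $x_{i-2}$ is $0$ by the first paragraph. During $[s_{x_{i-1}},s_{x_{i-2}})$ the end $x_j$ is $0$ because it is in $K$, and the end $x_{i-2}$ is $0$ by the first paragraph. By Lemma 1.1, applied to $\eta'$, the whole row is $0$ during this interval. This is the claim for $i-1$.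

For the last statement, the case $i=1$ says that $x_j,\dots,x_0$ are $0$ in $\eta'$ on $[s_{x_1},s_x)$. In particular $x_0$ is $0$ just before $s_x$, and since it does not go up during $[s_x,\tau)$, it stays $0$ there. The other end $x_j$ is in $K$. Lemma 1.1 on $[s_x,\tau)$ finishes the proof. $\square$

Call $x$ with $s_x<\infty$ *safe* if $\eta'_u(x)=0$ for all $u\ge s_x$. Sites of $K$ with $s_x<\infty$ are safe. The next lemma says that a site can be unsafe only because the neighbour on its other side is unsafe too, later in time.

**Lemma 4.2.** Let $s_x<\infty$ and $x\notin K$, and suppose the chain of $x$ meets $K$ (so $\sigma:=\sigma_x>0$). Let $w$ be the unique $0$-neighbour of $x$ in $\eta_\sigma$; then $w\ne x_1$. If $s_w\in(\sigma,s_x)$, suppose that the chain of $w$ meets $K$. Then either $x$ is safe, or $w=\nu(x)$ is defined, is not in $K$, and is not safe.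

*Proof.* By Lemma 1.3(b), $x$ has exactly one $0$-neighbour in $\eta_\sigma$; it is not $x_1$, which went up at $\sigma$. Suppose $x$ is not safe. Since $x$ is $0$ in $\eta$, hence in $\eta'$, just before $s_x$, there is a first time $\tau\ge s_x$ at which $x$ goes up in $\eta'$. By (U), $x$ has at most one $0$-neighbour in $\eta'$ just before $\tau$. By Lemma 4.1 (with some $x_j\in K$, $j\ge1$, and this $\tau$), $x_1$ is one. So $w$ is $1$ in $\eta'$ just before $\tau$. In particular $w\notin K$.

*Case 1: $s_w\in(\sigma,s_x)$.* We show that then $w$ is pinned, which is a contradiction. By hypothesis the chain of $w$ meets $K$, and $w\notin K$, so there is an initial part $w=w_0,w_1,\dots,w_l\in K$ of this chain with $l\ge1$. Since $s_{w_i}\le s_w<s_x$, none of the $w_i$ equals $x$. So $w_l,\dots,w_0,x$ is a row of distinct sites. Just before $s_w$, the sites $w_l,\dots,w_0$ are $0$ in $\eta'$ by Lemma 4.1 with $i=1$. The site $x$ is $0$ in $\eta$ on $[\sigma,s_x)$, hence it is $0$ in $\eta'$ just before $s_w$ and on $[s_w,s_x)$; on $[s_x,\tau)$ it is $0$ in $\eta'$ by definition of $\tau$. The other end $w_l$ is in $K$. By Lemma 1.1, the whole row is $0$ in $\eta'$ on $[s_w,\tau)$. So $w$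 is $0$ in $\eta'$ just before $\tau$, a contradiction.

*Case 2: $s_w\notin(\sigma,s_x)$.* Since $w$ is $0$ in $\eta_\sigma$ and does not go up in $\eta$ during $(\sigma,s_x)$, it is $0$ in $\eta$ on $[\sigma,s_x)$. If $w$ never went up in $\eta$ after $\sigma$, it would be $0$ in $\eta$, hence in $\eta'$, just before $\tau$, a contradiction. So $w$ has its up-flip after $\sigma$, not in $(\sigma,s_x)$, and not at $s_x$ because ring times are distinct: $s_x<s_w<\infty$. As $w$ is $0$ in $\eta$ just before $s_x$, and $x$ has at most one $0$-neighbour there, $w=\nu(x)$. Finally, $w$ is $0$ in $\eta$ on $[\sigma,s_w)$ but $1$ in $\eta'$ just before $\tau$. So $\tau>s_w$, and $w$ is $1$ in $\eta'$ at some time after $s_w$. Thus $w$ is not safe. $\square$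

*Proof of Theorem 2.2.* Let $t\ge12$, $m=\lfloor t/12\rfloor$, $t_0=10m$, $\Lambda=B_{n+m+1}$. Since $\lfloor a\rfloor\ge a/2$ for $a\ge1$, we have $m\ge t/24$; also $t-t_0\ge2m$. Let $G$ be the event that the following three hold.

* (G1) For each $z\in\Lambda$ with $t_0\le s_z<\infty$, the chain of $z$ (including $z$) meets $K$.
* (G2) Each $z\in\Lambda$ rings during $[t_0,t)$.
* (G3) For each $y\in B_n$ for which $\nu^m(y)$ is defined, $\{y,\nu(y),\dots,\nu^m(y)\}$ meets $K$.

**Step 1: on $G$ the event of the theorem does not occur.** Suppose $y\in B_n$, $\eta_t(y)=0$ and $\eta'_u(y)=1$ with $u\ge t$. If this holds for $u=\infty$, it holds for large finite $u$ by fixation, so take $u$ finite. Then $\eta_u(y)=1$, so $t<s_y\le u$. Hence $y$ is not safe and $y\notin K$.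

Now let $z\in B_{n+m}\setminus K$ with $t\le s_z<\infty$. We check the hypotheses of Lemma 4.2. By (G1) the chain of $z$ meets $K$, so $\sigma_z>0$. By Lemma 1.3(a), $z$ does not ring in $(\sigma_z,s_z)$. If $\sigma_z<t_0$, this interval would contain $[t_0,t)$, in which $z$ rings by (G2). So $\sigma_z\ge t_0$. Any neighbour $w$ of $z$ lies in $\Lambda$; if $s_w\in(\sigma_z,s_z)$, then $s_w\ge t_0$ and its chain meets $K$ by (G1). So Lemma 4.2 applies: if $z$ is not safe, then $\nu(z)$ is defined, not in $K$, not safe, and $s_{\nu(z)}>s_z\ge t$.

Start from $y$ and apply this $m$ times; since $\nu^i(y)\in B_{n+i}$, we stay in $B_{n+m}$. So $y,\nu(y),\dots,\nu^m(y)$ are all defined and none is in $K$. This contradicts (G3).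

**Step 2: failure of (G1) at a given $z$.** There are two possibilities.

First, the chain may stop at some $x_k$ with $\sigma_{x_k}=0$ and $k<m$. Then $s_{x_k}$ is the first ring of $x_k$, and $s_{x_i}$ is the first ring of $x_i$ after $s_{x_{i+1}}$. For a fixed path of $k+1$ distinct sites from $z$, the time so defined is a sum of $k+1$ i.i.d. $\mathrm{Exp}(1)$ variables, and it must be at least $10m$. There are at most $4^k$ paths. Using $\sum_{k<m}4^k\le4^m$ and the Chernoff bound $\mathbb P[\mathrm{Poi}(\mu)\le a]\le e^{-\mu}(e\mu/a)^a$ for $0<a\le\mu$, the probability is at most
$$\sum_{k<m}4^k\,\mathbb P[\mathrm{Poi}(10m)\le k]\le4^m\,\mathbb P[\mathrm{Poi}(10m)\le m]\le4^me^{-10m}(10e)^m\le e^{-5m},$$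
because $\ln(40e)<5$.

Second, the chain may have at least $m+1$ sites $x_0,\dots,x_m$, which are distinct, with none of them in $K$. By (4.1) this has probability at most $e^{-\lambda^4m/4}$.

**Step 3: failure of (G2) and (G3), and the sum.** (G2) fails at $z$ with probability at most $e^{-(t-t_0)}\le e^{-2m}$. (G3) fails at $y$ with probability at most $e^{-\lambda^4m/4}$ by (4.1), since the $m+1$ sites are distinct and $\mathcal F$-measurable. As $\lambda\le1$, $|\Lambda|=(2n+2m+3)^2$, $2m\le t$ and $m\ge t/24$,
$$\mathbb P[G^c]\le|\Lambda|\big(e^{-5m}+e^{-2m}+2e^{-\lambda^4m/4}\big)\le4(2n+2m+3)^2e^{-\lambda^4m/4}\le4(2n+t+3)^2e^{-\lambda^4t/96}.\qquad\square$$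

## 5. Finite speed, and positive association of $\eta_\infty$

The first lemma says that information travels at bounded speed. It has three uses: the process is well defined, it can be approximated in finite boxes, and crossings in distant boxes become independent.

**Lemma 5.1.** Let $x\in\mathbb Z^2$, $t>0$ and let $h\ge1$ be an integer. Let $W$ be the event that there are a nearest-neighbour walk $x=y_0,y_1,\dots,y_{h-1}$ and times $t\ge\tau_0>\tau_1>\dots>\tau_{h-1}>0$ such that $y_i$ rings at $\tau_i$. Then $\mathbb P[W]\le4^h\,\mathbb P[\mathrm{Poi}(t)\ge h]$, which is at most $(4et/h)^h$ if $h\ge t$. Moreover, let $Q\supset x+B_h$ be finite and let $\xi$ be the process with the same clocks and initial opinions as $\eta$ inside $Q$ but with opinion $0$ outside $Q$ at all times. Then $\xi\le\eta$, and $\xi_t(x)\ne\eta_t(x)$ implies $W$.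

*Proof.* Fix a walk. Choose greedily: $\tau_0$ is the latest ring of $y_0$ in $(0,t]$, then $\tau_1$ the latest ring of $y_1$ before $\tau_0$, and so on. If any admissible sequence of times exists, the greedy one exists, since by induction its times are at least as late. Extend the clocks to negative times. Backward in time, each greedy time is a stopping time after which all clocks are fresh, so the successive gaps are i.i.d. $\mathrm{Exp}(1)$, also if sites of the walk repeat. So the probability for a fixed walk is at most $\mathbb P[\mathrm{Poi}(t)\ge h]$, and there are at most $4^h$ walks. The Chernoff bound gives $\mathbb P[\mathrm{Poi}(t)\ge h]\le(et/h)^h$ for $h\ge t$.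

The inequality $\xi\le\eta$ is monotonicity. Suppose $\xi_t(x)\neq\eta_t(x)$. Inside $Q$ the two processes agree at time $0$. So there is a last time in $(0,t]$ at which $x$ became discrepant. It is a ring of $x$, and just before it $x$ itself was not discrepant, so some neighbour was. If this neighbour is in $Q$, repeat the argument with it, at a strictly earlier time. There are finitely many rings in $Q$ up to time $t$, so after finitely many steps we leave $Q$. Leaving $Q\supset x+B_h$ takes at least $h+1$ steps, and all sites before the exit ring at successive decreasing times. Keep the first $h$ of them. $\square$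

As $\mathbb P[W]\to0$ when $h\to\infty$, a.s. only finitely many sites can be reached from $(x,t)$ by such backward walks, and the opinion of $x$ at time $t$ is computed from finitely many rings. This is the well-posedness used in Section 1.

For the rest of Sections 5 and 6, fix $p_c^\infty<p'<1$ and let $\mu$ be the law of $\eta^{p'}_\infty$. (If $p_c^\infty=1$ there is no such $p'$; Theorem 2.1 is then trivial because $p_c^\infty\le\lim_tp_c(t)\le1$.) We write $\omega$ for a configuration with law $\mu$.

**Proposition 5.2.** (i) $\mu$ is invariant under all isometries of $\mathbb Z^2$ and ergodic under each nontrivial translation. (ii) $\mu$-a.s. there is an infinite $1$-cluster. (iii) $\kappa:=\mu(\omega(0)=0)>0$. (iv) $\mu$ is positively associated: $\mu(E\cap F)\ge\mu(E)\mu(F)$ for all increasing events $E,F$.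

*Proof of (i)–(iii).* The configuration $\eta_\infty$ is a function, equivariant under isometries, of the i.i.d. field that attaches to each site its uniform variable and its clock. An i.i.d. field is mixing under each nontrivial translation, so a factor of it is ergodic. For (ii): by definition of the infimum there is $p''<p'$ with $\mathbb P_{p''}[\eta_\infty\text{ percolates}]>0$. By monotonicity the same holds at $p'$, and by ergodicity the probability is $1$. For (iii): a $2\times2$ block of zeros at time $0$ is frozen, so $\kappa\ge(1-p')^4>0$.

*Proof of (iv).* A measure $\rho$ is *positively associated* if $\rho(fg)\ge\rho(f)\rho(g)$ for all bounded increasing $f,g$ (on a finite state space, all increasing $f,g$). Harris' inequality says that product measures have this property. We show that the dynamics preserves it, first in a finite box with zeros outside.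

**Step 1: one update.** Let $\Pi_x$ be the update map at $x$. It is monotone. It is idempotent, since a site that has adopted the majority only strengthens it. And $\Pi_x\omega$ is comparable with $\omega$, as the two differ at most at $x$. For $\theta\in[0,1]$ let $Mf=(1-\theta)f+\theta f\circ\Pi_x$. Expanding,
$$M(fg)-Mf\,Mg=\theta(1-\theta)(f-f\circ\Pi_x)(g-g\circ\Pi_x).$$
For increasing $f,g$ both factors have the same sign at each $\omega$, by comparability, so the right side is $\ge0$. Also $Mf$ is increasing. So if $\rho$ is positively associated,
$$\rho(M(fg))\ge\rho(Mf\,Mg)\ge\rho(Mf)\,\rho(Mg),$$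
that is, $M$ preserves positive association.

**Step 2: continuous time in a box.** With $G_xf=f\circ\Pi_x-f$, idempotence of $\Pi_x$ gives $e^{sG_x}f=e^{-s}f+(1-e^{-s})f\circ\Pi_x$, which has the form $Mf$ with $\theta=1-e^{-s}$. The generator of the dynamics in the box is $\sum_xG_x$. On a finite state space the Trotter product formula gives $e^{s\sum_xG_x}=\lim_N\big(\prod_xe^{sG_x/N}\big)^N$. Each factor preserves positive association, hence so does the limit. As the initial product measure is positively associated, so is the law at time $s$.

**Step 3: infinite volume and infinite time.** Let the box grow to $\mathbb Z^2$. By Lemma 5.1 the opinion at each fixed site and time $s$ converges in probability to that of $\eta^{p'}_s$. Then let $s\to\infty$, where $\eta_s\to\eta_\infty$ pointwise. Probabilities of cylinder events pass to both limits, so $\mu(E\cap F)\ge\mu(E)\mu(F)$ for increasing cylinder events.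

**Step 4: general increasing events.** Given $E$ increasing, take a compact $C\subset E$ with $\mu(E\setminus C)$ small. Let $C^\uparrow$ be the set of configurations lying above some element of $C$. It is increasing, contained in $E$, and compact, being the projection of the compact set $\{(c,\omega):c\in C,\ c\le\omega\}$. Let $C_N$ be the cylinder event that $\omega$ agrees on $B_N$ with some element of $C^\uparrow$. It is increasing: if $\omega$ agrees on $B_N$ with $c\in C^\uparrow$ and $\omega'\ge\omega$, then $\max(c,\omega')\in C^\uparrow$ agrees with $\omega'$ on $B_N$. As $C^\uparrow$ is closed, $C_N$ decreases to $C^\uparrow$. Doing the same for $F$ with a compact $D$, we get $\mu(C^\uparrow\cap D^\uparrow)\ge\mu(C^\uparrow)\mu(D^\uparrow)$ from Step 3, and letting $\mu(E\setminus C),\mu(F\setminus D)\to0$ gives the claim. $\square$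

Taking complements, decreasing events are positively associated as well.

We now quote one theorem, from Gandolfi–Keane–Russo, Ann. Probab. 16 (1988) 1147–1157.

**Theorem 5.3.** Let a probability measure on $\{0,1\}^{\mathbb Z^2}$ be invariant and ergodic under horizontal and under vertical translations (separately), invariant under axis reflections, and satisfy the FKG inequality for increasing events. If an infinite $1$-cluster exists with positive probability, then a.s. it is unique and all $*$-clusters of zeros are finite.

By Proposition 5.2 it applies to $\mu$. We also recall three textbook facts of planar topology.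

* (P1) A path crossing a rectangle horizontally and a path crossing it vertically have a common site. More generally, two lattice paths whose drawings intersect share a site, and a path from inside a circuit to its outside contains a site of the circuit.
* (P2) For $K<L$ and any configuration, either there is a $1$-circuit in $B_L\setminus B_K$ surrounding $B_K$, or there is a $0$-$*$-path in $B_L\setminus B_K$ from $B_{K+1}\setminus B_K$ to $\partial B_L$.
* (P3) A finite nonempty cluster of ones is surrounded by a $*$-circuit of zeros.

**Corollary 5.4.** $\mu$-a.s. every $B_K$ is surrounded by a $1$-circuit in its complement.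

*Proof.* If there were no such circuit in $B_L\setminus B_K$ for any $L>K$, then (P2) would give, for every $L$, a $0$-$*$-path from $B_{K+1}\setminus B_K$ to $\partial B_L$. Since $B_{K+1}$ is finite, some site of it would lie in arbitrarily large $*$-connected sets of zeros, hence in an infinite $0$-$*$-cluster. This contradicts Theorem 5.3. $\square$

## 6. Crossing long rectangles with ones of $\eta_\infty$

**Proposition 6.1.** For each $\delta>0$ there are arbitrarily large $h$ such that with $\mu$-probability at least $1-\delta$ the rectangle $[0,3h]\times[0,h]$ is crossed horizontally by a path of ones.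

It is easy to connect the middle of a box to each of its four sides with high probability. The difficulty is to glue the connections of different boxes: a path arriving at the right side of one box should be forced to meet a connected set of the next box, and this depends on the height at which it arrives. We therefore measure the typical height of arrival, $\alpha_n$ below, and choose two consecutive scales at which these heights are compatible.

*Proof.*

**Step 1: reaching half a side.** Let $\varepsilon>0$ be small. Choose $K$ with $\mu(B_K\leftrightarrow\infty)\ge1-\varepsilon$, which is possible by Proposition 5.2(ii). By Corollary 5.4 choose $n_0>K$ such that, with probability at least $1-\varepsilon$, there is a $1$-circuit around $B_K$ in $B_{n_0}\setminus B_K$; call this the circuit event. Let $n>n_0$. For $J\subset\partial B_n$ let $A_n(J)$ be the event that $B_K$ is connected to $J$ by ones in $B_n$.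

If $B_K\leftrightarrow\infty$, one of the four sides of $B_n$ is reached. The four events that a given side is *not* reached are decreasing and, by symmetry, equally likely. So positive association gives $(1-\mu(A_n(\text{one side})))^4\le\varepsilon$, and each side is reached with probability at least $1-\varepsilon^{1/4}$. Split the right side into $\{n\}\times[1,n]$, $\{(n,0)\}$ and $\{n\}\times[-n,-1]$. The right side is not reached if neither half is reached and $(n,0)$ is $0$. These are decreasing events, so
$$\big(1-\mu(A_n(\{n\}\times[1,n]))\big)^2\,\kappa\le\varepsilon^{1/4}.$$
Hence
$$\mu(A_n(\{n\}\times[1,n]))\ge1-\varepsilon_1,\qquad\varepsilon_1=\varepsilon^{1/8}\kappa^{-1/2}.\tag{6.1}$$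
Let $\varepsilon_2=\sqrt{\varepsilon_1}$ and take $\varepsilon\le 1$ so small that $\varepsilon_1<1$. Then $\varepsilon,\varepsilon^{1/4},\varepsilon_1\le\varepsilon_2$, since $\varepsilon_2=\varepsilon^{1/16}\kappa^{-1/4}$ and $\kappa\le1$.

**Step 2: the height of arrival.** For $1\le\alpha\le n$ let
$$a_n(\alpha)=\mu(A_n(\{n\}\times[0,\alpha])),\qquad b_n(\alpha)=\mu(A_n(\{n\}\times[\alpha,n])).$$
Put $\alpha_n=\max\{\alpha\in[1,n]:b_n(\alpha)\ge1-\varepsilon_2\}$, which exists because $b_n(1)\ge1-\varepsilon_1\ge1-\varepsilon_2$, and $\beta_n=\min(\alpha_n+1,n)$. So it is likely that the part of the right side above $\alpha_n$ is reached. We claim that it is also likely that the part between $0$ and $\beta_n$ is reached: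
$$a_n(\beta_n)\ge1-\varepsilon_2.\tag{6.2}$$
If $\alpha_n=n$, then $\beta_n=n$ and $a_n(n)\ge1-\varepsilon_1$ by (6.1). If $\alpha_n<n$, then $\beta_n=\alpha_n+1$ and $1-b_n(\beta_n)>\varepsilon_2$ by maximality. Since $[0,\beta_n]\cup[\beta_n,n]\supset[1,n]$, positive association of the complements and (6.1) give $(1-a_n(\beta_n))(1-b_n(\beta_n))\le\varepsilon_1$. So $1-a_n(\beta_n)\le\varepsilon_1/\varepsilon_2=\varepsilon_2$. By symmetry the same bounds hold for the reflected segments.

**Step 3: two compatible scales.** Let $n_1>n_0$ be large and $n_{k+1}=\lfloor3n_k/2\rfloor$, which increases strictly to infinity. Since $1\le\alpha_{n_k}\le n_k\le(3/2)^{k-1}n_1$, the inequality $\alpha_{n_{k+1}}\ge2\alpha_{n_k}$ cannot hold for all large $k$. So for infinitely many $k$, with $m=n_k$ and $n=n_{k+1}$, we have $\alpha_n+1\le2\alpha_m$, whence $\beta_n\le2\alpha_m$. Fix such $m,n$ and put $y=\lceil\beta_n/2\rceil$. Then $1\le y\le\alpha_m$ and $y+\alpha_m\ge2y\ge\beta_n$, so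
$$[0,\beta_n]\subset[y-\alpha_m,y+\alpha_m].\tag{6.3}$$

**Step 4: three events.** All paths and connected sets below consist of ones.

* $F_L$: a path in $B_n$ joins the left side of $B_n$ to $\{n\}\times[0,\beta_n]$. It occurs if $A_n(\text{left side})$, $A_n(\{n\}\times[0,\beta_n])$ and the circuit event occur, since both connections run from $B_K$ to $\partial B_n$ and so both hit the circuit. Hence $\mu(F_L)\ge1-\varepsilon^{1/4}-\varepsilon_2-\varepsilon\ge1-3\varepsilon_2$.
* $F_R$: a path in $[n-2m,3n-2m]\times[-n,n]$ joins the right side of this box to $\{n-2m\}\times[0,\beta_n]$. This is the image of $F_L$ under the reflection of the first coordinate $r\mapsto2n-2m-r$, so $\mu(F_R)\ge1-3\varepsilon_2$.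
* $F_M$: in $Q=[n-2m,n]\times[y-m,y+m]$, a translate of $B_m$, there is a connected set $\mathcal C$ touching the four segments
$$\{n-2m\}\times[y+\alpha_m,y+m],\quad\{n-2m\}\times[y-m,y-\alpha_m],\quad\{n\}\times[y+\alpha_m,y+m],\quad\{n\}\times[y-m,y-\alpha_m].$$
By definition of $\alpha_m$ and symmetry, each segment is connected in $Q$ to the translate of $B_K$ at the centre of $Q$ with probability at least $1-\varepsilon_2$. On the translated circuit event these four connections all meet the circuit, so together with it they form a connected set. Hence $\mu(F_M)\ge1-4\varepsilon_2-\varepsilon\ge1-5\varepsilon_2$.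

**Step 5: if all three occur, they are glued together.** Let $P_L$ be the path of $F_L$. We show that it meets $\mathcal C$. Let $\gamma\subset\mathcal C$ be a simple path from a point $(n,a)$ with $a\in[y+\alpha_m,y+m]$ to a point $(n,b)$ with $b\in[y-m,y-\alpha_m]$; so $b<a$. Close it by the horizontal segments from $(n,a)$ to $(n+\frac12,a)$ and from $(n,b)$ to $(n+\frac12,b)$ and the vertical segment between their right ends. As $\gamma\subset\{x\le n\}$, where $x$ here denotes the first coordinate, this gives a simple closed curve $\Gamma$. Let $(n,c)$ be the endpoint of $P_L$ in $\{n\}\times[0,\beta_n]$. By (6.3), $b\le c\le a$. If $(n,c)\in\gamma$ we are done. Otherwise $b<c<a$, and the rightward horizontal ray from $(n,c)$ meets $\Gamma$ exactly once, at $(n+\frac12,c)$, transversally. So $(n,c)$ is inside $\Gamma$. The starting point of $P_L$ has abscissa $-n<n-2m$, as $m<n$, so it is outside $\Gamma$. Since $P_L\subset\{x\le n\}$, it must cross $\Gamma$ on $\gamma$, and it meets $\gamma$ at a vertex by (P1).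

In the same way, reflected, the path $P_R$ of $F_R$ meets $\mathcal C$: it ends in $\{n-2m\}\times[0,\beta_n]$, stays in $\{x\ge n-2m\}$, and starts at abscissa $3n-2m>n$. So $P_L\cup\mathcal C\cup P_R$ is connected, and it joins $\{x=-n\}$ to $\{x=3n-2m\}$ within abscissas $[-n,3n-2m]$ and heights $[-n,\max(n,y+m)]$ (note $y-m>-n$).

**Step 6: the shape.** From $n=\lfloor3m/2\rfloor\ge(3m-1)/2$ we get $m\le(2n+1)/3$, and $y\le\lceil n/2\rceil\le(n+1)/2$. So the width is $4n-2m\ge(8n-2)/3$, and the height is at most $n+\frac{n+1}2+\frac{2n+1}3\le\frac{13n}6+1$. Put $h=\lceil13n/6\rceil+1$ and $w=\lceil1.2h\rceil$. Then $w\le1.2(13n/6+2)+1=2.6n+3.4$, which is at most $(8n-2)/3$ for $n$ large. Hence, by translation invariance, $[0,w]\times[0,h]$ is crossed horizontally with probability at least $1-11\varepsilon_2$. As Step 3 holds for infinitely many $k$, such $h$ are arbitrarily large.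

**Step 7: lengthening.** This step turns aspect ratio $1.2$ into $3$. Let $d=\lfloor h/5\rfloor$. Then $w-d\ge h$, and $d\ge h/10$ for $h\ge10$. Require the 19 rectangles $[id,id+w]\times[0,h]$, $0\le i\le18$, to be crossed horizontally. Consecutive ones overlap in a rectangle of width $w-d\ge h$. In each of the 18 overlaps choose an $h\times h$ square and require it to be crossed vertically; this is implied by the vertical crossing of a rectangle of width $h$ and height $w\ge h$, which by rotation has probability at least $1-11\varepsilon_2$. By (P1), each vertical crossing meets the horizontal crossings of both rectangles. So all these crossings form a connected set, and it crosses $[0,3h]\times[0,h]$ since $18d+w\ge1.8h+1.2h=3h$. The probability is at least $1-37\cdot11\,\varepsilon_2$. Since $\kappa$ is fixed, $\varepsilon_2\to0$ as $\varepsilon\to0$. $\square$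

## 7. From crossings of $\eta_\infty^{p'}$ to an infinite cluster of $\eta_t^p$

*Proof of Theorem 2.1.* Since $p_c^\infty\le\lim_tp_c(t)$ is known, it suffices to show that if $p_c^\infty<p'<p<1$, then $p_c(t)\le p$ for some $t$. Let
$$q=16^{-9},\qquad\delta=q/8,\qquad\lambda=\frac{p-p'}p,\qquad A=\frac{288}{\lambda^4},\qquad t=A\log h,$$
where $h$ is taken from Proposition 6.1 for this $\delta$, as large as needed.

**Step 1: transfer to time $t$.** Here $e^{-\lambda^4t/96}=h^{-3}$. By Theorem 2.2 with $u=\infty$, $\eta^{p'}_\infty\le\eta^p_t$ on $B_{5h}$ except with probability at most $4(10h+t+3)^2h^{-3}$, which tends to $0$ as $h\to\infty$. So for $h$ large, $[0,3h]\times[0,h]$ is crossed horizontally by ones of $\eta^p_t$ with probability at least $1-2\delta$. The time $t$ is logarithmic in the scale $h$, which is what the first attempt in Section 2 was missing.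

**Step 2: localization.** This step makes distant boxes independent. For $u\in\mathbb Z^2$ let $Q_u=2hu+[-h,4h]^2$, and let $\xi^u$ be the process with the same initial opinions (parameter $p$) and clocks inside $Q_u$, but with opinion $0$ outside $Q_u$ at all times. Then $\xi^u\le\eta^p$, and $\xi^u$ depends only on the data in $Q_u$. For $x\in2hu+[0,3h]^2$ we have $x+B_h\subset Q_u$. By Lemma 5.1 the probability that $\xi^u_t\ne\eta^p_t$ somewhere on $2hu+[0,3h]^2$ is at most
$$(3h+1)^2\Big(\frac{4et}h\Big)^h\longrightarrow0\qquad(h\to\infty).$$

**Step 3: good sites.** Call $u$ *good* if in $\xi^u_t$ there are a horizontal $1$-crossing $H_u$ of $2hu+[0,3h]\times[0,h]$ and a vertical $1$-crossing $V_u$ of $2hu+[0,h]\times[0,3h]$; otherwise $u$ is *bad*. By Steps 1 and 2 and rotation invariance, $\mathbb P[u\text{ bad}]\le4\delta+o(1)\le q$ for $h$ large. Fix such an $h$. If $|u-v|_\infty\ge3$, then $Q_u\cap Q_v=\emptyset$, so goodness is independent for sites at pairwise $\ell^\infty$-distance at least $3$. Given $\ell$ distinct sites, one of the nine residue classes mod $3$ contains at least $\ell/9$ of them, and two distinct sites of the same class are at distance at least $3$. Hence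
$$\mathbb P[\text{all }\ell\text{ sites are bad}]\le q^{\ell/9}=16^{-\ell}.\tag{7.1}$$

**Step 4: good clusters carry clusters of ones.** Let $S_u=2hu+[0,h]^2$. The path $H_u$ crosses both $S_u$ and $S_{u+e_1}=2hu+[2h,3h]\times[0,h]$ horizontally, and $V_u$ crosses both $S_u$ and $S_{u+e_2}$ vertically. By (P1): if $u$ is good, then $H_u\cap V_u\ne\emptyset$; if $u$ and $u+e_1$ are good, then $H_u\cap V_{u+e_1}\ne\emptyset$; if $u$ and $u+e_2$ are good, then $V_u\cap H_{u+e_2}\ne\emptyset$. So along an infinite cluster of good sites the sets $H_u\cup V_u$ form one infinite connected set, and it consists of ones of $\eta^p_t$ because $\xi^u_t\le\eta^p_t$.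

**Step 5: an infinite good cluster.** If $0$ is not in an infinite cluster of good sites, then $0$ is bad or, by (P3), it is surrounded by a $*$-circuit of bad sites. A surrounding $*$-circuit of length $\ell$ contains a point $(k,0)$ with $1\le k\le\ell$, so there are at most $\ell\,8^\ell$ of them, and $\ell\ge4$. By (7.1) the probability is at most
$$q+\sum_{\ell\ge4}\ell\,8^\ell16^{-\ell}=q+\Big(2-\frac12-\frac24-\frac38\Big)=q+\frac58<1,$$
where we used $\sum_{\ell\ge1}\ell2^{-\ell}=2$. Thus $\mathbb P_p[\eta_t\text{ percolates}]>0$, that is, $p_c(t)\le p$.

Since $p_c(\cdot)$ is non-increasing, $\lim_tp_c(t)\le p$ for every $p\in(p_c^\infty,1)$. Therefore $\lim_tp_c(t)\le p_c^\infty$, and equality holds. If $p_c^\infty=1$ the theorem is trivial, as noted before Proposition 5.2. $\square$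

## 8. Frozen circuits of ones, and the bound with colours exchanged

*Proof of Theorem 2.4.* By monotonicity in $p$ we may take $p<1$. Choose $p'\in(p_c^\infty,p)$, and fix $h$ and $t_0:=t$ as in Section 7. Let $n\ge100h$; smaller $n$ are absorbed in $C$.

**Step 1: a good circuit on the coarse lattice.** Consider the coarse annulus of those $u$ for which $2hu\in B_{2n-10h}\setminus B_{n+10h}$. It equals $B_R\setminus B_r$ with $R=\lfloor(2n-10h)/(2h)\rfloor$ and $r=\lfloor(n+10h)/(2h)\rfloor$. Here $R\le n/h$ and $L:=R-r\ge(n-22h)/(2h)\ge n/(4h)$. If the annulus contains no circuit of good sites around its hole, then by (P2) a $*$-path of bad sites crosses it; we may take it with distinct sites, and it has at least $L$ of them. Its first $L$ sites are all bad. There are at most $(2R+1)^2\le9(n/h)^2$ starting points and then at most $8^L$ choices, so by (7.1) this has probability at most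
$$9(n/h)^2\,8^L16^{-L}\le9(n/h)^2\,2^{-n/(4h)}\le Ce^{-cn}.$$

**Step 2: from the good circuit to a closed walk of ones.** Let $u_1,\dots,u_\ell$ be a good circuit around the hole, with indices mod $\ell$. The sets $H_{u_i}\cup V_{u_i}\subset2hu_i+[0,3h]^2$ are connected, and consecutive ones intersect, by Step 4 of Section 7. Choose a site $z_i$ in the intersection of the sets for $u_i$ and $u_{i+1}$, and walk from $z_{i-1}$ to $z_i$ inside the set for $u_i$. This gives a closed walk of ones of $\eta_{t_0}$. Parametrize it so that its $i$-th piece runs along with the edge from $2hu_i$ to $2hu_{i+1}$ of the closed polygon through the points $2hu_i$. The edge is within $\ell^\infty$-distance $2h$ of $2hu_i$ and the piece within $3h$, so the walk follows the polygon at $\ell^\infty$-distance less than $10h$.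

**Step 3: the walk winds around $B_n$.** The edges of the polygon are axis-parallel, of length $2h$, with both endpoints outside the square $[-n-10h,n+10h]^2$, so they do not meet it. (Take a horizontal edge. Either its height is outside $[-n-10h,n+10h]$, or both endpoints have abscissas of absolute value larger than $n+10h$, and these lie on the same side because $2h<2(n+10h)$. Vertical edges are the same.) Hence the straight-line homotopy from the polygon to the walk stays at $\ell^\infty$-norm larger than $n$, so it avoids $[-n,n]^2$, and the walk has the same nonzero winding number around $B_n$ as the polygon. The polygon has norm at most $2n-10h$, so the walk lies in $B_{2n}\setminus B_n$. A closed walk decomposes into simple circuits and back-and-forth steps, and winding numbers add up. So the walk contains a simple circuit with nonzero winding, that is, one that surrounds $B_n$.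

This circuit consists of ones at time $t_0$, and by Lemma 1.2 it is frozen. So it has opinion $1$ at all times $s\in[t_0,\infty]$. $\square$

Theorem 2.2 controls late up-flips. The rule is symmetric under exchange of colours, so there is a companion bound for late down-flips.

**Corollary 8.1 (colour-symmetric form of Theorem 2.2).** For $0\le p'<p\le1$, $\bar\lambda=(p-p')/(1-p')$, all $n\ge0$ and $t\ge12$, in the same coupling,
$$\mathbb P\big[\exists y\in B_n,\ u\in[t,\infty]:\ \eta^p_u(y)=0,\ \eta^{p'}_t(y)=1\big]\le4(2n+t+3)^2e^{-\bar\lambda^4t/96}.$$

*Proof.* The processes $1-\eta^{p'}$ and $1-\eta^p$ are majority dynamics with the same clocks and with initial densities $1-p'>1-p$. Up to null events they are built from the uniform variables $1-U_x$ as in Section 2. Apply Theorem 2.2 with $1-p'$ and $1-p$ in the roles of $p$ and $p'$. Then $\lambda$ becomes $\frac{(1-p')-(1-p)}{1-p'}=\bar\lambda$, and the event becomes the one stated. $\square$
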